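# Which ranks can $r(z,\bar z)\,\|z\|^2$ have when it is a sum of squares?

## 1. Bands of ranks, and the guess that $r$ is a squared norm

Take a real-valued polynomial $r(z,\bar z)$ on $\mathbb C^n$, multiply it by $\|z\|^2=\sum_j|z_j|^2$, and suppose that the product is a sum of squares of absolute values of holomorphic polynomials,
$$r(z,\bar z)\,\|z\|^2=\|h(z)\|^2=\sum_{j=1}^N|h_j(z)|^2 .$$
How many linearly independent squares can occur? The number in question is the rank $\rho$ of the coefficient matrix of $\|h\|^2$; it equals the dimension of the span of the $h_j$.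

The guess that comes first is that $r$ is itself a squared norm, $r=\|f\|^2$ with $f_1,\dots,f_k$ linearly independent. Then $r\|z\|^2=\sum_{i,j}|z_jf_i|^2$, so $\rho$ is the dimension of the span of the $nk$ products $z_jf_i$. Let us test what this gives.

For $k=1$ the products $z_1f_1,\dots,z_nf_1$ are independent, so $\rho=n$.

For $k=2$ a linear relation among the products has the form $\lambda_1f_1+\lambda_2f_2=0$ with linear forms $\lambda_1,\lambda_2$. In a nontrivial relation $\lambda_1,\lambda_2$ are independent (otherwise $f_1,f_2$ would be dependent), so $f_1/f_2=-\lambda_2/\lambda_1$ is a fraction in lowest terms, and any other relation is a constant multiple of this one. Hence $\rho\in\{2n-1,2n\}$. Both values occur: $r=|z_1|^2+|z_2|^2$ gives $2n-1$ (the one coincidence is $z_1z_2=z_2z_1$), and $r=|z_1^2|^2+|z_2^2|^2$ gives $2n$.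

For general $k\le n$, the choice $f=(z_1,\dots,z_k)$ loses the $\frac{k(k-1)}2$ coincidences $z_iz_j=z_jz_i$. We shall prove that no choice loses more. So under the guess $\rho$ lies in one of the *bands*
$$I_k=\Big[\,nk-\tfrac{k(k-1)}2,\ nk\,\Big],$$
at least for $k\le n$. Is there an integer strictly between $I_k$ and $I_{k+1}$? That happens exactly when $nk+1<n(k+1)-\frac{k(k+1)}2$, i.e. when
$$\frac{k(k+1)}2<n-1 .$$
So gaps follow the bands $I_0,I_1,\dots,I_{k_0}$, where $k_0=\max\{k:\frac{k(k+1)}2<n-1\}$, and none follows later bands. The first band without a gap behind it is $I_{k_0+1}$, and it begins at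
$$T(n):=(k_0+1)n-\frac{k_0(k_0+1)}2 .$$
For $n=3$ we have $k_0=1$, $T(3)=5$, and the guess allows $\rho\in\{0,3\}$ or $\rho\ge5$. For $n=4$: $k_0=1$, $T(4)=7$, and $\rho\in\{0,4\}$ or $\rho\ge7$. For $n=5$: $k_0=2$, $T(5)=12$, and $\rho\in\{0,5,9,10\}$ or $\rho\ge12$.

Now test the guess itself. If $r$ is a polynomial in $|z_1|^2,\dots,|z_n|^2$, its coefficient matrix is diagonal; then the rank is the number of monomials present, and $r$ is a squared norm exactly when all coefficients are $\ge0$. Write $x=|z_1|^2$, $y=|z_2|^2$. For $n=2$,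
$$(x^2-xy+y^2)(x+y)=x^3+y^3$$
is a squared norm of rank $2$, but $x^2-xy+y^2$ is not a squared norm. So the guess is false for $n=2$. With $u=|z_3|^2$ it is false for $n=3$ as well:
$$(x^2-xy+y^2+xu)(x+y+u)=x^3+y^3+2x^2u+y^2u+xu^2,$$
with $\rho=5$. Observe, however, that $5=T(3)$: this counterexample to the guess does not violate the list of ranks that the guess predicts. The theorem of this lecture is that this is no accident: for $n\ge 3$ and $\rho<T(n)$ the guess is correct.

## 2. Ebenfelt's Sum of Squares Conjecture and Theorems A and B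

The statement comes from Jennifer Brooks and Dusty Grundmeier, "Sum of Squares Conjecture: the Monomial Case in $\mathbb C^3$", arXiv:2107.14739 (2021), where it is called Ebenfelt's Sum of Squares Conjecture. A *real polynomial on the diagonal of* $\mathbb C^n\times\mathbb C^n$ is a polynomial $r(z,\bar z)=\sum c_{\alpha\beta}z^\alpha\bar z^\beta$ with Hermitian coefficient matrix $(c_{\alpha\beta})$, i.e. with real values; its *rank* is the rank of this matrix.

**Hypotheses.** $r$ is a real polynomial on the diagonal of $\mathbb C^n\times\mathbb C^n$, $n\ge2$, and $r(z,\bar z)\|z\|^2=\|h(z)\|^2$ for some holomorphic polynomial mapping $h$ on $\mathbb C^n$. The rank of $\|h\|^2$ is $\rho$, and $k_0=\max\{k\in\mathbb N_0:\frac{k(k+1)}2<n-1\}$.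

**Theorem A.** Ebenfelt's Sum of Squares Conjecture holds for all $n\ge2$: under the hypotheses, either
$$\rho\ge(k_0+1)n-\frac{k_0(k_0+1)}2,$$
or there is an integer $0\le k\le k_0<n$ with $nk-\frac{k(k-1)}2\le\rho\le nk$.

**Theorem B.** Let $n\ge3$ and let $r\ne0$ satisfy the hypotheses.

1. If $r$ is not itself a squared norm, then $\rho\ge T(n)$. So if $\rho<T(n)$, then $r$ is a squared norm of some rank $k$ with $1\le k\le k_0$.
2. If $r$ is a squared norm of rank $k$ with $3\le k\le n$, then either $\rho=nk-\frac{k(k-1)}2$ or $nk-\frac{(k-1)(k-2)}2-1\le\rho\le nk$. For $k=1$: $\rho=n$. For $k=2$: $\rho\in\{2n-1,2n\}$.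
3. The values $nk-\frac{k(k-1)}2$ and $nk$ (for $1\le k\le n$) and $nk-\frac{(k-1)(k-2)}2-1$ (for $3\le k\le n$) are attained by squared norms $r$; in particular $T(n)$ is attained. There are $r$ that are not squared norms with $\rho=\frac{(n-1)(n+2)}2$; for $n=3$ this is $5=T(3)$.

Two cases of Theorem A need no work. If $r=0$, then $\rho=0$ and $k=0$ serves. If $n=2$, then $k_0=0$ and the claim is "$\rho=0$ or $\rho\ge2$", which is Huang's Lemma (in our setting, either $\rho=0$ or $\rho\ge n$). **From now on $n\ge3$ and $r\ne0$.** We write $s:=k_0$. Its definition says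
$$\tfrac{s(s+1)}2+2\le n\le\tfrac{(s+1)(s+2)}2+1,\tag{1}$$
and since $1<n-1$ and $s\le\frac{s(s+1)}2$, we have $1\le s\le n-2$.

## 3. Polarization, coefficient matrices, and the passage to forms

Let $\langle z,w\rangle=\sum z_j\bar w_j$. The *polarization* $r(z,w)$ of $r$ is obtained by replacing $\bar z$ by $\bar w$; it is a polynomial in $z$ and $\bar w$ with $r(w,z)=\overline{r(z,w)}$. Put $r_w(z)=r(z,w)$ and $\ell_w(z)=\langle z,w\rangle$. An identity between polynomials in $z,\bar z$ is an identity of coefficients, so it polarizes. We call a real polynomial *PSD* if its coefficient matrix is positive semidefinite; this means that it is a squared norm.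

Let $V=\mathrm{span}\{r_w:w\in\mathbb C^n\}$. Since $r_w=\sum_\beta\bar w^\beta\big(\sum_\alpha c_{\alpha\beta}z^\alpha\big)$ and the functions $\bar w^\beta$ are independent, $V$ is the column space of the coefficient matrix, and $\dim V=\operatorname{rank}r$. Diagonalizing the Hermitian matrix,
$$r=\sum_{i\le a}|f_i|^2-\sum_{i\le b}|g_i|^2,\qquad (f,g)\text{ a basis of }V,$$
and $r$ is PSD iff $b=0$. If $r=\|f\|^2$, then $V=\mathrm{span}(f_i)$ (a matrix $FF^*$ has the column space of $F$). For subspaces $A,B\subset\mathbb C^n$ the rank of $r|_{A\times B}$ is $\dim\mathrm{span}\{r_w|_A:w\in B\}$, and by Hermitian symmetry $r|_{A\times B}$ and $r|_{B\times A}$ have the same rank. Example: $r=x^2-xy+y^2$ on $\mathbb C^2$ has $r(z,w)=z_1^2\bar w_1^2-z_1z_2\bar w_1\bar w_2+z_2^2\bar w_2^2$, so $V$ is the space of all binary quadratic forms, $a=2$, $b=1$.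

Further notation: $P_e(A)$ is the space of forms of degree $e$ on a vector space $A$; $L_A=P_1(A)$, $L=L_{\mathbb C^n}$; $UL$ is the span of all products $u\ell$ with $u\in U$, $\ell\in L$; $Gr_j$ is the Grassmannian of $j$-dimensional subspaces of $\mathbb C^n$. *Generic* means: off a proper complex algebraic subset. The zero set of a polynomial in $\bar w$ is also the zero set of a polynomial in $w$ (conjugate the equation), so conditions algebraic in a variable or in its conjugate give the same notion of generic; in particular $p$ is generic iff $p^\perp$ is. Finitely many generic conditions may be imposed together. A condition on a partial flag that holds for generic full flags holds for generic partial flags, because the projection between flag varieties is surjective.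

**Lemma 3.1 (reduction to forms).** It suffices to prove Theorems A and B.1, B.2 when $r$ is bihomogeneous of bidegree $(d-1,d-1)$ with $d\ge2$, and $h$ consists of $N=\rho$ linearly independent forms of degree $d$.

*Proof.* The purpose is to replace polynomials by forms without changing any rank or signature. Let $r$ have degree $\le D-1$ in $z$ with $D\ge1$, so that $K(z,w)=\langle z,w\rangle r(z,w)$ has degree $\le D$ in $z$. Choose $e>D$ and put $\mu=z_1^e$, $\nu=z_2^{e+1}$. For a polynomial $p=\sum p_i$ of degree $\le D$, with homogeneous parts $p_i$, let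
$$\Psi_D(p)=\nu^D\,p(\mu z/\nu)=\sum_i\nu^{D-i}\mu^ip_i .$$
Each term has degree $(D-i)(e+1)+ie+i=D(e+1)$, so $\Psi_D(p)$ is a form. The map $\Psi_D$ is injective: if $\Psi_D(p)=0$, $p\neq0$, and $i_0$ is minimal with $p_{i_0}\ne0$, then dividing by $\mu^{i_0}$ gives $\mu\mid\nu^{D-i_0}p_{i_0}$, hence $\mu\mid p_{i_0}$; this is impossible since $\deg p_{i_0}\le D<e$.

Apply $\Psi_D$ in $z$ and its conjugate in $\bar w$. Since $\langle\mu z/\nu,\mu w/\nu\rangle=\frac{\mu(z)\overline{\mu(w)}}{\nu(z)\overline{\nu(w)}}\langle z,w\rangle$,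
$$(\Psi_D\otimes\overline{\Psi_D})K=\langle z,w\rangle\,\hat r,\qquad \hat r=(\Phi\otimes\overline\Phi)r,\quad \Phi=\mu\Psi_{D-1},$$
and $\Phi$ is injective by the same argument. Transporting a Hermitian matrix by an injective linear map preserves rank and signature. So $\hat r$ has the rank and signature of $r$, and $\langle z,w\rangle\hat r$ those of $K$. It is bihomogeneous, and $d=D(e+1)\ge2$. Finally, a PSD matrix of rank $\rho$ gives $\rho$ independent $h_j$. $\square$

**From now on $r$ and $h$ are as in Lemma 3.1**, and $K(z,w)=\langle z,w\rangle r(z,w)=\sum_jh_j(z)\overline{h_j(w)}$.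

## 4. Counting with generic initial monomials

We need lower bounds for the dimension of spaces such as $VL$. Reducing to monomials in generic coordinates makes them countable.

**Definition.** For $U\subset P_e(\mathbb C^n)$, $e\ge1$, let $R_U(i)=\max_{A\in Gr_i}\dim U|_A$; the maximum is attained for generic $A$. For a nonzero linear form $\xi$ let $(U:\xi)=\{v:\xi v\in U\}$. A set of monomials of fixed degree is *strongly stable* if $x_a\mu$ in the set and $b<a$ imply $x_b\mu$ in the set. *Revlex* with $x_1>\dots>x_n$ orders monomials of equal degree by: $x^\alpha>x^\beta$ iff the last nonzero entry of $\alpha-\beta$ is negative. The *initial monomial* of a form is its largest monomial.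

The feature of revlex that we use: a form in $x_1,\dots,x_i$ is divisible by $x_i^k$ iff its initial monomial is.

In generic linear coordinates let $G=G(U)$ be the set of initial monomials of the nonzero elements of $U$; then $|G|=\dim U$. Recall Galligo's theorem and the description of Borel-fixed ideals in characteristic $0$ (Eisenbud, *Commutative Algebra*, Theorems 15.18, 15.20, 15.23). Applied to the ideal generated by $U$, whose degree-$e$ part is $U$, they say that **$G(U)$ is strongly stable**.

*Example.* Let $U=\mathrm{span}(x_1^2,x_2^2)$ in two variables. Substituting $x_1\to x_1+ax_2$, $x_2\to bx_1+x_2$ gives $x_1^2+2ax_1x_2+a^2x_2^2$ and $b^2x_1^2+2bx_1x_2+x_2^2$; subtracting $b^2$ times the first from the second leaves $2b(1-ab)x_1x_2+(1-a^2b^2)x_2^2$. So $G(U)=\{x_1^2,x_1x_2\}$ for generic $a,b$, whereas $\{x_1^2,x_2^2\}$ is not strongly stable. In three variables, $U=z_1L$ has $G=\{x_1^2,x_1x_2,x_1x_3\}$ and $R_U=(1,2,3)$; $U=\mathrm{span}(z_1^2,z_2^2,z_3^2)$ restricts onto all quadratic forms on a generic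 plane, so $R_U=(1,3,3)$ and $G=\{x_1^2,x_1x_2,x_2^2\}$.

**Lemma 4.1 (reading off restrictions and colon spaces).** Let $A_i=\{x_{i+1}=\dots=x_n=0\}$ in the generic coordinates. The set of initial monomials of $U|_{A_i}$ is $G\cap\mathbb C[x_1,\dots,x_i]$; hence $R_U(i)=\#(G\cap\mathbb C[x_1,\dots,x_i])$. For a generic flag, $\dim(U|_{A_i}:x_i)$ is the number of $\gamma\in G\cap\mathbb C[x_1,\dots,x_i]$ with $x_i\mid\gamma$, and the restriction of $(U|_{A_i}:x_i)$ to $A_{i-1}$ (for $i\ge2$) has dimension the number of those with $x_i\mid\gamma$, $x_i^2\nmid\gamma$.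

*Proof.* Consider restriction to $x_n=0$. Its kernel on $U$ consists of the $u$ divisible by $x_n$, and by the revlex property the initial monomials of the kernel are exactly the $\gamma\in G$ with $x_n\mid\gamma$. If $x_n\nmid u$, the initial monomial of $u$ does not involve $x_n$ and survives as the initial monomial of $u|_{x_n=0}$; so the initial monomials of the image include all $\gamma\in G$ with $x_n\nmid\gamma$, and by counting dimensions they are exactly these. Iterate with $x_{n-1}$, and so on. Since the flag is generic, $\dim U|_{A_i}=R_U(i)$.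

Multiplication by $x_i$ identifies $(U|_{A_i}:x_i)$ with $\{u\in U|_{A_i}:x_i\mid u\}$, whose dimension is, by the revlex property, the number of $\gamma$ with $x_i\mid\gamma$. The kernel of restriction of $(U|_{A_i}:x_i)$ to $A_{i-1}$ corresponds to the $u$ with $x_i^2\mid u$, counted by the $\gamma$ with $x_i^2\mid\gamma$. $\square$

In the example $U=z_1L$ only $x_1x_3$ is divisible by $x_3$, and indeed $(U:\xi)=\mathbb Cz_1$. In the example of three squares nothing in $G$ is divisible by $x_3$, so $(U:\xi)=0$ for generic $\xi$: if $\xi=\sum a_iz_i$ with all $a_i\ne0$ and $v=\sum b_iz_i$, then $\xi v\in U$ means $b_i/a_i=-b_j/a_j$ for all $i\ne j$, so $v=0$.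

Let $\max\gamma$ denote the largest index of a variable in $\gamma$, and $m=|G|=\dim U$.

**Lemma 4.2.** Let $U\subset P_e(\mathbb C^n)$, $e\ge1$, $G=G(U)$. Parts (a), (b) hold for any strongly stable set $G$ of monomials of degree $e\ge1$.

(a) If $\gamma\in G$ involves $x_a$, then $x_1^{e-1}x_b\in G$ for all $b\le a$.

(b) The $t$-th smallest value of $\max$ on $G$ is $\le t$.

(c) $\dim UL\ge\sum_{\gamma\in G}(n+1-\max\gamma)$. For $c\le\min(m,n)$: $\dim UL\ge nc-\frac{c(c-1)}2$.

(d) If $G\ne\{x_1^{e-1}x_b:b\le m\}$, then $\sum_{\gamma\in G}(\max\gamma-1)\le\frac{(m-1)(m-2)}2+1$.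

(e) Let $2\le j\le n$ and $R_U(j)\le j$. Then either $\dim U=R_U(j)$, or $R_U(j)=j$, $\dim U>j$ and $R_U(2)=2$.

*Proof.* (a) Write $\gamma=x_a\mu$. Replace $x_a$ by $x_b$, and then each factor of $\mu$ by $x_1$.

(b) If the $t$-th smallest value is $a$, then by (a) the monomials $x_1^{e-1}x_b$, $b<a$, are $a-1$ elements with smaller $\max$, so $a-1\le t-1$.

(c) The monomials $x_c\gamma$ with $\gamma\in G$, $c\ge\max\gamma$ are distinct, because $x_c$ is recovered as the last variable. If $\gamma$ is the initial monomial of $u$, then $x_c\gamma$ is that of $x_cu\in UL$. This gives the first bound. All terms are positive, so we may keep the $c$ elements with smallest $\max$; by (b) they contribute at least $\sum_{t\le c}(n+1-t)=nc-\frac{c(c-1)}2$.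

(d) By (a) the elements of $G$ of the form $x_1^{e-1}x_b$ are those with $b\le m-u$ for some $u$, and $u\ge1$ by hypothesis; let $O$ be the set of the $u$ other elements. An element of $O$ with max $a$ has degree $\ge2$ in $x_2,x_3,\dots$. Keep one factor $x_a$ and turn it into $x_b$ with $2\le b\le a$, turn a second factor from $x_2,x_3,\dots$ into $x_2$, and all others into $x_1$: thus $x_1^{e-2}x_2x_b\in O$ for $2\le b\le a$. If $a$ is the $t$-th smallest max on $O$, the $a-2$ elements with $2\le b<a$ come before it, so $a\le t+1$. Also $x_1^{e},x_1^{e-1}x_2\in G$, so $m-u\ge2$. Hence the sum is at most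
$$\sum_{b\le m-u}(b-1)+\sum_{t\le u}t=\frac{(m-u)(m-u-1)}2+\frac{u(u+1)}2 .$$
This is convex in $u\in[1,m-2]$ and equals $\frac{(m-1)(m-2)}2+1$ at both ends.

(e) If $G\subset\mathbb C[x_1,\dots,x_j]$, then $\dim U=R_U(j)$ by Lemma 4.1. Otherwise some $\gamma\in G$ involves $x_a$ with $a>j$, and (a) gives $x_1^{e-1}x_b\in G$ for $b\le j$. These $j$ monomials lie in $G\cap\mathbb C[x_1,\dots,x_j]$, which has $R_U(j)\le j$ elements, so they are all of it. Exactly two of them lie in $\mathbb C[x_1,x_2]$, and $\dim U>j$ because of $\gamma$. $\square$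

**Proposition 4.3 (squared norms).** If $r$ is a squared norm of rank $k$, then $\rho\ge T(n)$ when $k\ge s+1$, and $nk-\frac{k(k-1)}2\le\rho\le nk$ when $1\le k\le s$.

*Proof.* Write $r=\|f\|^2$ with $V=\mathrm{span}(f_i)$, $\dim V=k$. Then $r\|z\|^2=\sum|z_jf_i|^2$, so $\rho=\dim VL\le nk$. If $k\ge s+1$, Lemma 4.2(c) with $c=s+1\le n$ gives $\rho\ge T(n)$. If $1\le k\le s$, take $c=k$. $\square$

So **Theorem A, and Theorem B.1, follow once we show: if $r$ is not PSD, then $N\ge T(n)$.** The rest of the proof is about non-PSD $r$.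

## 5. Differentiating a colon space, and common factors

The following lemmas recognize spaces of forms with a common factor from a few restriction dimensions.

**Lemma 5.1.** Let $S\subset P_d(C)$ for a vector space $C$, let $\xi\in L_C$ be generic and $A=\ker\xi$. If $v\in(S:\xi)$, then $v|_A\cdot L_A\subset S|_A$.

*Proof.* $(S:\xi)$ is the kernel of the map $P_{d-1}(C)\to P_d(C)/S$, $v\mapsto\xi v$, which depends linearly on $\xi$ and has locally constant rank near a generic $\xi$. So for any $\eta\in L_C$ the element $v$ extends to a holomorphic family $v_t\in(S:\xi+t\eta)$ with $v_0=v$. Differentiating $(\xi+t\eta)v_t\in S$ at $t=0$ gives $\eta v+\xi\dot v\in S$. Restrict to $A$: $\eta|_Av|_A\in S|_A$, and every element of $L_A$ is some $\eta|_A$. $\square$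

**Lemma 5.2.** Let $U\subset P_e(\mathbb C^n)$, $e\ge1$, $\dim U\ge3$, $R_U(2)=2$. Then $U=\varphi\Lambda$ with $\varphi\in P_{e-1}(\mathbb C^n)$ and $\Lambda\subset L$.

*Proof.* Dividing by the greatest common divisor changes neither $\dim U$ nor $R_U$. The quotient cannot have degree $0$ since $\dim U\ge3$; if it has degree $1$ we are done. So suppose the gcd is $1$ and $e\ge2$; we look for a contradiction.

The two elements of $G\cap\mathbb C[x_1,x_2]$ are $x_1^e,x_1^{e-1}x_2$ by strong stability. So $x_1^{e-2}x_2^2\notin G$, hence no element of $G$ has degree $\ge2$ in $x_2,x_3,\dots$, and $G=\{x_1^{e-1}x_b:b\le m\}$ with $m=\dim U\ge3$. Take a generic flag $A_2=\ker\xi\subset A_3$. Only $x_1^{e-1}x_3$ in $G\cap\mathbb C[x_1,x_2,x_3]$ is divisible by $x_3$, and it is not divisible by $x_3^2$. By Lemma 4.1, $(U|_{A_3}:\xi)=\mathbb Cv$ with $v|_{A_2}\ne0$. By Lemma 5.1, $v|_{A_2}L_{A_2}\subset U|_{A_2}$, and both have dimension $2$, so they are equal. As $\deg v=e-1\ge1$, the binary form $v|_{A_2}$ has a zero, which is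 a common zero of $U$ on the generic line $\mathbb P(A_2)\subset\mathbb P^{n-1}$. A closed set that meets generic lines contains a hypersurface; so $U$ has a common factor, a contradiction. $\square$

**Lemma 5.3.** Let $S\subset P_d(\mathbb C^n)$, $d\ge2$, $R_S(2)=3$, $R_S(3)\ge5$. Then for generic $A\in Gr_2$, $S|_A=\psi P_2(A)$ with some $\psi\in P_{d-2}(A)$.

*Proof.* The set $\{\mu\in\mathbb C[x_1,x_2,x_3]:x_3\mu\in G(S)\}$ is strongly stable and has $R_S(3)-R_S(2)\ge2$ elements, so by Lemma 4.2(a) it contains $x_1^{d-1}$ and $x_1^{d-2}x_2$. Neither involves $x_3$, so by Lemma 4.1 the restriction of $(S|_{A_3}:\xi)$ to a generic $A=A_2=\ker\xi$ has dimension $\ge2$. By Lemma 5.1 there is a 2-dimensional $W\subset P_{d-1}(A)$ with $WL_A\subset S|_A$, where $\dim S|_A=3$. So multiplication $W\otimes L_A\to S|_A$ goes from dimension $4$ to dimension $3$ and has a nonzero kernel element. It is not a pure tensor, since $w\eta\neq0$ for $w,\eta\ne0$; so it has the form $w_1\otimes\eta-w_2\otimes\eta'$ with $w_1,w_2$ a basis of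 $W$ and $\eta,\eta'$ independent. From $\eta w_1=\eta'w_2$ and coprimality of $\eta,\eta'$ we get $w_1=\psi\eta'$, $w_2=\psi\eta$. Hence $WL_A=\psi P_2(A)$, which has dimension $3$ and equals $S|_A$. $\square$

## 6. Positivity from small rank of $r$, and where a direct attack stops

Let $S=\mathrm{span}(h_j)\subset P_d(\mathbb C^n)$. It is also the span of the functions $K_w=\ell_wr_w$.

**Lemma 6.1.**

(i) If $d=2$, then $r$ is PSD.

(ii) If $S=\varphi S_1$, then $r=\varphi\bar\varphi r_1$, where $\langle z,w\rangle r_1$ is PSD with span $S_1$, and $r_1$ has the signature of $r$. The numbers $R_{S_1}$ and $R_S$ agree.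

(iii) If $V=\varphi\Lambda$ with $\Lambda\subset L$, then $r$ is PSD.

*Proof.* (i) Now $r$ is a Hermitian form. Diagonalize it unitarily (this preserves $\|z\|^2$): $r=\sum a_i|z_i|^2$. The coefficient of $|z_i|^4$ in $r\|z\|^2$ is $a_i$, a diagonal entry of a PSD matrix, so $a_i\ge0$.

(ii) Write $K=\varphi(z)\overline{\varphi(w)}K_1(z,w)$ with $K_1=\sum(h_j/\varphi)(z)\overline{(h_j/\varphi)(w)}$. The polynomial $\langle z,w\rangle$ is irreducible in $\mathbb C[z,\bar w]$ and divides neither $\varphi(z)$ nor $\overline{\varphi(w)}$, each of which involves only one group of variables. So it divides $K_1$, say $K_1=\langle z,w\rangle r_1$, and $r=\varphi\bar\varphi r_1$. Multiplication by $\varphi$ is injective, so signatures agree. A generic subspace is not in the zero set of $\varphi$, so $R$ is unchanged.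

(iii) Here $r=\varphi\bar\varphi q$ with $q$ a Hermitian form. Every $K_w=\ell_wr_w$ is a multiple of $\varphi$, so $S=\varphi S_1$, and by (ii) $\langle z,w\rangle q$ is PSD. By (i) $q$ is PSD, hence $r$ is. $\square$

If the quotient $S_1$ in (ii) has degree $1$, then $r_1$ is a constant, necessarily positive, so $r$ is PSD in that case too.

A sensible first attack on non-PSD $r$: write $r=\|f\|^2-\|g\|^2$; the negative part must be absorbed after multiplication by $\|z\|^2$, which forces many relations among the products $z_jf_i,z_jg_i$, and Lemma 4.2 bounds the number of relations. This gives the following.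

**Proposition 6.2 (PSD criterion).** If $\operatorname{rank}r\le s+2$, then $r$ is PSD.

*Proof.* Suppose not, and let $m=\operatorname{rank}r=a+b$ with $b\ge1$. As Hermitian matrices, $\|f\otimes z\|^2=\|g\otimes z\|^2+\|h\|^2$. Apply a linear functional $\lambda$ in $z$ and $\bar\lambda$ in $\bar w$: $\sum|\lambda(z_jf_i)|^2=\sum|\lambda(z_jg_i)|^2+\sum|\lambda(h_j)|^2$. So a functional that kills all $z_jf_i$ kills all $z_jg_i$, and with $V_f=\mathrm{span}(f_i)$ we have $VL=V_fL$. As $VL\ne0$, $a\ge1$, so $m\ge2$, and $\dim VL\le na\le n(m-1)$. With $G=G(V)$, Lemma 4.2(c) gives $nm-\sum_G(\max\gamma-1)\le n(m-1)$, i.e. $\sum_G(\max\gamma-1)\ge n$.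

If $G\ne\{x_1^{d-2}x_b:b\le m\}$, Lemma 4.2(d) gives $n\le\frac{(m-1)(m-2)}2+1\le\frac{s(s+1)}2+1$, contradicting (1). Otherwise $\frac{m(m-1)}2\ge n\ge3$, so $m\ge3$, and $R_V(2)=2$ by Lemma 4.1; by Lemma 5.2 and Lemma 6.1(iii) $r$ is PSD, a contradiction. $\square$

Here is the exact point at which the attack stops. We are given that $\rho$, the rank of $r\|z\|^2$, is small, while Proposition 6.2 needs the rank of $r$ to be small, and multiplication by $\|z\|^2$ can lower the rank. For $n=2$ and $m$ even,
$$\Big(\sum_{j=0}^m(-1)^jx^{m-j}y^j\Big)(x+y)=x^{m+1}+y^{m+1}:$$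
the first factor has rank $m+1$, as large as we like, and the product has rank $2$. For $n=3$, $r=x^2-xy+y^2+xu$ has rank $4=s+3$ and $\rho=5$.

The way past this point is to look at restrictions to subspaces. The dimensions $R_S(j)$ control the growth of $S$ from a $j$-dimensional slice to a $(j+1)$-dimensional one. We shall see three things. Orthogonality of reproducing kernels makes $R_S$ superadditive. If $S$ grows slowly at some step and the growth rate does not drop at the next, then $r$ restricted to slices has small rank, this lifts to $r$ itself, and *then* Proposition 6.2 applies. So for non-PSD $r$ a slow growth rate must keep dropping, and superadditivity does not permit that unless $N$ is large.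

## 7. Orthogonal slices, reproducing kernels, and growth numbers

Give $S$ the inner product for which the $h_j$ are orthonormal. Then $K_w=\sum_j\overline{h_j(w)}h_j\in S$, and
$$s(w)=\langle s,K_w\rangle\quad(s\in S),\qquad\langle K_w,K_{w'}\rangle=K(w',w),\qquad K_w=\ell_wr_w .$$
So $K$ is the *reproducing kernel* of $S$. Write $S_A=S|_A$, $R=R_S$, $c_1=R(1)=1$, $c_j=R(j)-R(j-1)$; thus $N=R(n)=\sum c_j$. We call $(c_1,\dots,c_n)$ the *growth numbers*.

*Examples.* For $r=\|z\|^2$, $K=\langle z,w\rangle^2$, $S=P_2(\mathbb C^n)$, $R(j)=\frac{j(j+1)}2$ and $c_j=j$. For $n=3$ and $r=x^2-xy+y^2+xu$, $S$ is spanned by $z_1^3,z_2^3,z_1^2z_3,z_2^2z_3,z_1z_3^2$; on a plane $z_3=az_1+bz_2$ with $a,b\ne0$ these give all cubic forms, so $c=(1,3,1)$.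

**Lemma 7.1 (superadditivity).** $R(a)+R(b)\le R(a+b)$ for $a,b\ge1$, $a+b\le n$. In particular $c_j\ge1$ for all $j$, and $N\ge n$.

*Proof.* The space of orthogonal pairs $(A,B)\in Gr_a\times Gr_b$ is homogeneous under the unitary group, and its projections to $Gr_a$ and $Gr_b$ are open maps. Preimages of open dense sets under open continuous maps are open and dense, so we can choose $A\perp B$ both generic. The space $\mathrm{span}\{K_w:w\in A\}$ is the orthogonal complement of $\{s\in S:s|_A=0\}$, so its dimension is $\dim S_A=R(a)$; similarly for $B$. For $w\in A$, $w'\in B$, $\langle K_w,K_{w'}\rangle=K(w',w)=\langle w',w\rangle r(w',w)=0$. So the two spans are orthogonal, and both lie in the orthogonal complement of $\{s:s|_{A+B}=0\}$, whose dimension is $\dim S_{A+B}\le R(a+b)$. With $b=1$, $R(j)\ge R(j-1)+1$. $\square$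

**Definition.** For $1\le j\le n$ let
$$M_j=\{\mu\in\mathbb C[x_1,\dots,x_j]\text{ monomial}:x_j\mu\in G(S)\},\qquad M_j'=\{\mu\in M_j:x_j\nmid\mu\}.$$

The set $M_j$ is a strongly stable set of monomials of degree $d-1\ge1$ in $x_1,\dots,x_j$, because $x_jx_a\mu'\in G(S)$ and $b<a$ give $x_jx_b\mu'\in G(S)$. By Lemma 4.1, $|M_j|=c_j$: the elements of $G(S)\cap\mathbb C[x_1,\dots,x_j]$ outside $\mathbb C[x_1,\dots,x_{j-1}]$ are those divisible by $x_j$. Moreover
$$M'_{j+1}\subset M_j,\tag{2}$$
since $\mu\in M'_{j+1}$ lies in $\mathbb C[x_1,\dots,x_j]$ and $x_{j+1}\mu\in G(S)$ implies $x_j\mu\in G(S)$. In the example $r=\|z\|^2$: $M_j=\{x_1,\dots,x_j\}$ and $M'_{j+1}=\{x_1,\dots,x_j\}$.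

**Lemma 7.2.**

(a) For $c'\le\min(c_n,n)$, $N\ge nc'-\frac{c'(c'-1)}2$. So $c_n\ge s+1$ implies $N\ge T(n)$.

(b) If $2\le j\le n$ and $c_j\le j-1$, then $M_i=M_i'\subset M_{i-1}$ and $c_i\le c_{i-1}\le j-1$ for all $j<i\le n$.

*Proof.* (a) For $\mu\in M_n$ and $c\ge\max\mu$ the monomial $x_c\mu$ lies in $G(S)$ (from $x_n\mu\in G(S)$), and these monomials are distinct. So $N\ge\sum_{\mu\in M_n}(n+1-\max\mu)$, and Lemma 4.2(b) for $M_n$ gives the bound as in Lemma 4.2(c). Take $c'=s+1\le n-1$ for the second claim.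

(b) Suppose $j<n$ and $M_{j+1}$ had an element involving $x_a$ with $a\ge j$. By Lemma 4.2(a), $x_1^{d-2}x_b\in M_{j+1}$ for all $b\le j$; these do not involve $x_{j+1}$, so they lie in $M'_{j+1}\subset M_j$, and $c_j\ge j$, a contradiction. Hence $M_{j+1}=M'_{j+1}\subset M_j$ and $c_{j+1}\le c_j\le j-1\le(j+1)-1$. Iterate. $\square$

## 8. Lifting small rank from slices, and the drop rule

**Lemma 8.1 (lifting of rank).** Let $3\le j<n$, $m\le j$, and $\operatorname{rank}r|_{A\times A}\le m$ for generic $A\in Gr_j$. Then $\operatorname{rank}r\le m$ or $r$ is PSD.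

*Proof.* **Step 1: from $A\times A$ to $A\times B$.** The purpose is to decouple the two arguments. Write $A=a(\mathbb C^j)$, $B=b(\mathbb C^j)$ with linear maps $a,b$. The minors of the coefficient matrix of $r(au,bv)$ are polynomials in $a$ and $\bar b$. Those of size $m+1$ vanish for $b=a$ with $a$ generic, hence for all $a=b$, hence identically. So $\operatorname{rank}r|_{A\times B}\le m$ for all $A,B\in Gr_j$. With $U_B=\mathrm{span}\{r_w:w\in B\}$ this says $R_{U_B}(j)\le m\le j$ for all $B\in Gr_j$. The condition $\dim U_B\le m$ is algebraic, so either it holds for all $B\in Gr_j$, or $\dim U_B\ge m+1$ for generic $B$.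

**Step 2: the case $\dim U_B\le m$ for all $B$.** The purpose is to bound $\dim V$. Now $\operatorname{rank}r|_{\mathbb C^n\times B}\le m$, and by Hermitian symmetry $\dim V|_B\le m$ for all $B\in Gr_j$. By Lemma 4.2(e), either $\dim V\le m$, or $\dim V>j\ge3$ and $R_V(2)=2$; in the latter case $V=\varphi\Lambda$ by Lemma 5.2 and $r$ is PSD by Lemma 6.1(iii).

**Step 3: the case $\dim U_B\ge m+1$ for generic $B$.** The purpose is to show that $r$ is PSD. Since $\dim U_B>R_{U_B}(j)$, Lemma 4.2(e) gives, for generic $B$, $\dim U_B\ge j+1\ge4$ and $R_{U_B}(2)=2$. So $\operatorname{rank}r|_{A\times B}\le2$ for all $A\in Gr_2$ and generic $B\in Gr_j$, hence for all $B\in Gr_j$. For $A\in Gr_2$ put $U_A=\mathrm{span}\{r_w:w\in A\}$. By Hermitian symmetry $R_{U_A}(j)\le2\le j-1$, so Lemma 4.2(e) leaves only $\dim U_A=R_{U_A}(j)\le2$. By symmetry again, $\dim V|_A\le2$ for all $A\in Gr_2$, i.e. $R_V(2)\le2$. Also $\dim V\ge\dim U_B\ge4$. If $R_V(2)\le1$, then $x_1^{d-2}x_2\notin G(V)$, so by Lemma 4.2(a) $G(V)=\{x_1^{d-1}\}$ and $\dim V=1$,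 which is false. So $R_V(2)=2$, and $r$ is PSD by Lemmas 5.2 and 6.1(iii). $\square$

**Proposition 8.2 (drop rule).** Let $r$ be non-PSD, $3\le j<n$, $c_j\le\min(j,s+2)$. Then $|M'_{j+1}|\le c_j-1$.

*Proof.* Take a generic flag $A_j=\ker\xi\subset A_{j+1}$ and let
$$V^\circ=\{v\in P_{d-1}(A_j):vL_{A_j}\subset S_{A_j}\}.$$
By Lemma 5.1 the restriction of $(S_{A_{j+1}}:\xi)$ to $A_j$ lies in $V^\circ$; by Lemma 4.1 this restriction has dimension $|M'_{j+1}|$. Suppose $|M'_{j+1}|\ge c_j$, so $\dim V^\circ\ge c_j$.

For generic $q\in A_j$, $\ell_q|_{A_j}$ is a generic linear form on $A_j$. Clearly $V^\circ\subset(S_{A_j}:\ell_q)$, and the latter has dimension $|M_j|=c_j$ by Lemma 4.1. So $V^\circ=(S_{A_j}:\ell_q)$ has dimension $c_j$. Now $\ell_qr_q=K_q\in S$, so $r_q|_{A_j}\in(S_{A_j}:\ell_q)=V^\circ$. This holds for generic and hence, by continuity, for all $q\in A_j$: all the functions $r_q|_{A_j}$ lie in the one space $V^\circ$, which does not depend on $q$. Therefore $\operatorname{rank}r|_{A_j\times A_j}\le c_j\le j$ for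 generic $A_j$. By Lemma 8.1 with $m=c_j$, $r$ is PSD or $\operatorname{rank}r\le c_j\le s+2$; in the second case $r$ is PSD by Proposition 6.2. This is a contradiction. $\square$

The hypothesis "non-PSD" is needed: for $r=\|z\|^2$ we saw $c_j=j$ and $|M'_{j+1}|=j=c_j$.

The rule starts at $j=3$, so the first growth numbers need a separate argument.

**Lemma 8.3.** If $r$ is non-PSD, then $c_2\ge3$, or $n=3$ and $(c_1,c_2,c_3)=(1,2,1)$.

*Proof.* Suppose $c_2=1$. Then $R(2)=2$ and $N\ge n\ge3$, so $S=\varphi\Lambda$ with $\Lambda\subset L$ by Lemma 5.2, and $K=\varphi\bar\varphi q$ with $q$ PSD of bidegree $(1,1)$. By Lemma 6.1(ii) $\langle z,w\rangle\mid q$, so $q=c\langle z,w\rangle$ with $c>0$ and $r=c\,\varphi\bar\varphi$ is PSD, a contradiction.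

Suppose $c_2=2$, so $R(2)=3$, and suppose $c_3\ge2$, so $R(3)\ge5$. Divide $S$ by its gcd (Lemma 6.1(ii)). The quotient $S_1$ has degree $d_1\ge2$ because $R(2)=3>\dim P_1(\mathbb C^2)$, and $d_1\ne2$ by Lemma 6.1(i). By Lemma 5.3, $S_1|_A=\psi P_2(A)$ for generic $A\in Gr_2$ with $\deg\psi=d_1-2\ge1$. So $S_1$ has common zeros on generic lines, hence a common factor, a contradiction. Thus $c_3=1$. If $n\ge4$, Lemma 7.2(b) with $j=3$ gives $c_4\le1$, so $R(4)\le5<6=2R(2)$, contradicting Lemma 7.1. So $n=3$. $\square$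

## 9. The profile $(1,2,1)$ in three variables

This is the value $\rho=4$ for $n=3$. Superadditivity allows it ($R(1)+R(2)=4=R(3)$), and the drop rule says nothing for $n=3$. Dimension counts alone cannot exclude it. Indeed, with $X_k=z_k\bar w_k$ put
$$K=X_1^3+X_2^3+X_3^3-3X_1X_2X_3=(X_1+X_2+X_3)\big(X_1^2+X_2^2+X_3^2-X_1X_2-X_2X_3-X_3X_1\big).$$
This is divisible by $\langle z,w\rangle$ and has rank $4$. The space spanned by $z_1^3,z_2^3,z_3^3,z_1z_2z_3$ has dimension $3$ on a generic plane: $K_w$ vanishes on $w^\perp$, and the three cubes are independent on a generic plane. So its growth numbers are $(1,2,1)$. Only positivity fails, because of the coefficient $-3$. The proof below shows that any example would have to be this one, up to unitary coordinates and a constant.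

**Proposition 9.1.** If $n=3$ and $r$ is non-PSD, then $(c_1,c_2,c_3)\ne(1,2,1)$.

*Proof.* Suppose $R(1)=1$, $R(2)=3$, $N=R(3)=4$ with $r$ non-PSD. By Lemma 6.1(ii) we may assume that $S$ has no common factor, so its base locus in $\mathbb P^2$ is finite. As $R(2)=3$, $d\ge2$, and $d\ne2$ by Lemma 6.1(i); so $d\ge3$. Let $p$ be generic and $A=p^\perp=\ker\ell_p$.

**Step 1: the colon space of $\ell_p$.** The purpose is to identify $(S:\ell_p)$ with $\mathbb Cr_p$. We have $|M_3|=c_3=1$, so $M_3=M_3'=\{x_1^{d-1}\}$. By Lemma 4.1, $(S:\ell_p)$ is one-dimensional and its nonzero elements have nonzero restriction to $A$. Since $\ell_pr_p=K_p\in S$ and $r_p\ne0$,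
$$(S:\ell_p)=\mathbb Cr_p,\qquad g=g_p:=r_p|_A\ne0 .$$
Also $\dim S_A=3$; $\mathbb P(A)$ contains no base point, so $S_A$ has no common zero in $\mathbb P(A)$; and $\{s\in S:s|_A=0\}$ has dimension $4-3=1$, so it is $\mathbb CK_p$, $K_p\ne0$.

**Step 2: an orthogonal splitting of $S_A$.** The purpose is to bring in the elements of $S$ singular at $p$. Let $K_{p;v}\in S$ represent the functional $s\mapsto D_vs(p)$. Differentiating $K(z,p)$ antiholomorphically in $p$,
$$K_{p;v}(z)=\langle z,v\rangle r(z,p)+\langle z,p\rangle\,\bar\partial_vr(z,p),\qquad K_{p;v}|_A=\ell_v|_A\,g .$$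
So $\{K_{p;v}:v\in A\}$ restricts onto $gL_A$, of dimension $2$, while $K_p|_A=0$; together $K_p$ and the $K_{p;v}$, $v\in A$, span a $3$-dimensional space. Its orthogonal complement consists of the $s$ with $s(p)=0$ and $D_vs(p)=0$ for $v\in A$; Euler's relation $D_ps(p)=d\,s(p)$ supplies the remaining derivative. Hence
$$N_p:=\{s\in S:s\text{ vanishes to order}\ge2\text{ at }p\}=\mathbb Cf_p$$
is one-dimensional.

Restriction maps $K_p^\perp$ isomorphically onto $S_A$. For $w\in A$ we have $\langle K_w,K_p\rangle=K(p,w)=0$, so $K_w\in K_p^\perp$; hence, with the transported inner product, $S_A$ has reproducing kernel $K|_{A\times A}$. Since $f_p(p)=0$, $f_p\in K_p^\perp$. Inside $K_p^\perp$ the orthogonal complement of $f_p$ is the image of $\{K_{p;v}:v\in A\}$ under orthogonal projection to $K_p^\perp$. This projection subtracts multiples of $K_p$, which vanish on $A$, so the image restricts to $gL_A$. Thus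
$$S_A=gL_A\oplus\mathbb Cf\quad\text{orthogonally},\qquad f:=f_p|_A\ne0 .$$

**Step 3: $f$ is determined by $g$ up to a linear form.** The kernel of an orthogonal sum is the sum of the kernels, so on $A\times A$
$$K(z,w)=g(z)\overline{g(w)}\,Q(z,w)+\kappa f(z)\overline{f(w)},\qquad\kappa>0,$$
with $Q$ a positive definite Hermitian form on $A$. Choose orthonormal coordinates on $A$ in which $Q=\alpha z_1\bar w_1+\beta z_2\bar w_2$. Put $z^\perp=(-\bar z_2,\bar z_1)$; then $\langle z,z^\perp\rangle=0$ and $z^{\perp\perp}=-z$. For a form $u$ on $A$ let $u^\sigma(z)=\overline{u(z^\perp)}$, again a form. The map $u\mapsto u^\sigma$ is multiplicative, $u^{\sigma\sigma}=\pm u$, and if $u$ is linear with zero $w$, then $u^\sigma(z)=0$ iff $z^\perp\propto w$ iff $\langle z,w\rangle=0$, so $u^\sigma=\mathrm{const}\cdot\ell_w|_A$. Now $K(z,z^\perp)=\langle z,z^\perp\rangle r(z,z^\perp)=0$ and $Q(z,z^\perp)=(\beta-\alpha)z_1z_2$, so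
$$\kappa ff^\sigma=(\alpha-\beta)z_1z_2\,gg^\sigma .\tag{3}$$
As $f\neq0$, $\alpha\ne\beta$. The forms $f,g$ have no common zero, since it would be a common zero of $S_A$. So $g\mid f^\sigma$ by (3), hence $g^\sigma\mid f$, and by degrees
$$f=x'g^\sigma,\qquad x'\text{ a linear form on }A .$$
If $g$ has zeros $w_i$ with multiplicities $m_i$, $\sum m_i=d-1$, then $g^\sigma=\mathrm{const}\prod\ell_{w_i}^{m_i}|_A$.

**Step 4: a symmetric correspondence on $\mathbb P^2$.** The purpose is to organize the zeros of $g_p$ for varying $p$. For any $p$ let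
$$D_p=\{w\in\mathbb P(p^\perp):r(w,p)=0\}.$$
By Hermitian symmetry $w\in D_p\iff p\in D_w$. For generic $p$, $D_p$ is the zero set of $g_p$, nonempty and finite. If $w\in D_p$ ($p$ generic), then $\ell_w(p)=0=r_w(p)$, so $K_w=\ell_wr_w\in N_p$. Moreover $\|K_w\|^2=\|h(w)\|^2\ne0$, as $w\in\mathbb P(p^\perp)$ is not a base point. So
$$K_w\propto f_p\ (w\in D_p),\qquad\prod_{w\in D_p}\ell_w\ \Big|\ f_p,\tag{4}$$
the $\ell_w$ being equations of distinct lines through $p$.

**Step 5: for generic $p$, $f_p$ has multiplicity exactly $2$ at $p$.** The purpose is to bound $\#D_p$. The condition that some nonzero element of $S$ vanishes to order $\ge3$ at $p$ is algebraic in $p$; suppose it holds for all $p$. For generic $p$ that element is a multiple of $f_p$. Near a generic point choose $f_p$ holomorphic in $p$, which is possible as $N_p$ is the kernel of functionals of constant rank $3$ that depend holomorphically on $p$; normalize $\lambda(f_p)=1$ for a fixed functional $\lambda$ on $S$. Differentiate $(\partial_if_p)(p)=0$ in $p_j$,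 with $\dot f=\partial f_p/\partial p_j\in S$:
$$(\partial_i\dot f)(p)=-(\partial_i\partial_jf_p)(p)=0 .$$
By Euler's relation also $\dot f(p)=0$, so $\dot f\in N_p=\mathbb Cf_p$. As $\lambda(\dot f)=0$, $\dot f=0$. So $f_p$ is locally constant in $p$, and a fixed nonzero element of $S$ vanishes on an open set, a contradiction.

By (4), $e:=\#D_p\in\{1,2\}$. It is constant for generic $p$, since having only one distinct zero is an algebraic condition on the binary form $g_p$, which depends algebraically on $\bar p$.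

**Step 6: $D_p$ avoids a given curve for generic $p$.** *For every proper algebraic $Y\subset\mathbb P^2$ the set $\{p:D_p\cap Y\neq\emptyset\}$ is a proper algebraic subset.* The purpose is to keep all points of later chains generic. The set is algebraic: in the variable $\bar p$ it is the projection of the closed set $\{(w,p):w\in Y,\ \langle w,p\rangle=0=r(w,p)\}$. Suppose it is all of $\mathbb P^2$. Then the same holds for one irreducible component of $Y$ in place of $Y$, and this component is not a point $w$, because $D_p\ni w$ forces $p\in w^\perp$. So there is an irreducible curve $Y_1\subset Y$ with $D_p\cap Y_1\ne\emptyset$ for all $p$.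

The set $\{(w,p):w\in Y_1,\ p\perp w\}$ is irreducible of dimension $2$ (in $w,\bar p$), being a bundle of lines over $Y_1$. Its closed subset $r(w,p)=0$ maps onto $\mathbb P^2$, so it is everything. Thus for $w\in Y_1$, $r_w$ vanishes on $w^\perp$, and $\ell_w^2\mid K_w$. For generic $p$ take $w\in Y_1\cap p^\perp$; then $w\in D_p$ and $K_w\propto f_p$. A second point $w'\in D_p$ would give $\ell_w^2\ell_{w'}\mid f_p$, contradicting Step 5. So $D_p=\{w\}=Y_1\cap p^\perp$: the generic line meets $Y_1$ in one point, so $Y_1$ is a line $\mathbb P(u^\perp)$. The only zero of $g_p$ is $p^\perp\cap u^\perp$, so $g_p=\mathrm{const}\cdot\ell_u^{d-1}|_A$. Put $\psi=\ell_u^{d-1}$; then $(\psi L)|_A=g_pL_A\subset S_A$ for generic $A$. There are two possibilities.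

Suppose $\psi L\subset S$. Then $S=\psi L\oplus\mathbb Cf_0$ orthogonally and $K=\psi\bar\psi Q_3+\kappa'f_0\bar f_0$ with $Q_3$ a Hermitian form and $\kappa'>0$. For $z\perp u$ and $w\perp z$ we get $0=K(z,w)=\kappa'f_0(z)\overline{f_0(w)}$. Since $S$ has no common factor, $\ell_u\nmid f_0$, so $f_0(z)\ne0$ for infinitely many $z\in\mathbb P(u^\perp)$, and $f_0$ vanishes on the infinitely many lines $z^\perp$. So $f_0=0$, a contradiction.

Otherwise $S'=S+\psi L$ has $\dim S'\ge5$, and $S'|_A=S_A$ for generic $A$. So $R_{S'}(2)=3$, $R_{S'}(3)\ge5$, and Lemma 5.3 gives $S_A=\psi_AP_2(A)$ with $\deg\psi_A=d-2\ge1$. Then $S_A$ has a common zero, contradicting Step 1.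

**Chains of points.** Let $E_0\subset\mathbb P^2$ be a proper algebraic set that contains the base locus and such that Steps 1–5 hold, with the constant value $e$, at all points off $E_0$. Put $E_{i+1}=E_i\cup\{p:D_p\cap E_i\ne\emptyset\}$, proper algebraic by Step 6. If $p\notin E_{i+1}$, then all $w\in D_p$ are off $E_i$. So if $p\notin E_i$, all points reached from $p$ by at most $i$ steps $p\to w\in D_p$ lie off $E_0$. From now on $p\notin E_4$.

**Step 7: $e=1$ is impossible.** Let $D_p=\{w\}$. By Step 3, $f_p|_A=\mathrm{const}\cdot x'\ell_w^{d-1}|_A$. By (4), $f_p\propto\ell_wr_w$. As $w\perp p$, $w\neq p$ in $\mathbb P^2$, so $\ell_w|_A\ne0$ and $r_w|_A\propto x'\ell_w^{d-2}|_A$ with $d-2\ge1$. Let $y$ span $p^\perp\cap w^\perp$. Then $\ell_w(y)=0$ and $y\in A$, so $r_w(y)=0$, i.e. $y\in D_w$. Also $p\in D_w$, and $y\ne p$ because $y\perp p$. So $\#D_w\ge2$, although $w\notin E_0$ gives $\#D_w=1$. This is a contradiction; so $e=2$.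

**Step 8: for $e=2$, $d=3$ and $K_p$ is a product of three lines.** The purpose is to compute $K_p$. Let $D_p=\{w_1,w_2\}$. By (4) and Step 5, $f_p=\ell_{w_1}\ell_{w_2}t$ with $t(p)\ne0$. Let $D_{w_1}=\{p,p'\}$ and $D_{w_2}=\{p,p''\}$. Now apply (4) and Step 5 at $w_1$: $f_{w_1}\propto K_p\propto K_{p'}$, and $K_p=\ell_p\ell_{p'}t'$ with $t'(w_1)\ne0$. So $r_p=\ell_{p'}t'$, and on $p^\perp$ it has a simple zero at $w_1=p^\perp\cap p'^\perp$. In the same way $r_p$ has on $p^\perp$ a simple zero at $w_2$, and $K_p\propto K_{p''}$. Since $w_1,w_2$ are all the zeros of $g_p$, of degree $d-1$, we get $d-1=2$. So $d=3$ and $t$ is linear.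

By (4), $\ell_{w_1}r_{w_1}=K_{w_1}\propto f_p$, so $r_{w_1}\propto\ell_{w_2}t$. The set $D_{w_1}$ consists of the zeros of $\ell_{w_2}t$ on $w_1^\perp$. Here $w_1^\perp\cap w_2^\perp=p$, and $t(p)\ne0$, so $p'=w_1^\perp\cap\{t=0\}$. Similarly $p''=w_2^\perp\cap\{t=0\}$. The lines $w_1^\perp\ne w_2^\perp$ meet only in $p$, so $p'\ne p''$, and the line through $p',p''$ is $\{t=0\}\not\ni p$. Thus $p,p',p''$ are not collinear. Since $\ell_p,\ell_{p'},\ell_{p''}$ divide the proportional cubics $K_p,K_{p'},K_{p''}$,
$$K_p=C\,\ell_p\ell_{p'}\ell_{p''}\ (C\ne0),\qquad\Phi(p):=\{q\text{ not a base point}:K_q\propto K_p\}=\{p,p',p''\},\tag{5}$$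
the last equality because $\ell_q\mid K_q\ne0$. As the $h_j$ are independent, $K_q\propto K_p$ iff $[h(q)]=[h(p)]$.

**Step 9: local maps $\tau,\tau'$.** The purpose is to make $p',p''$ functions of $p$. Let $\Omega$ be a small ball, in an affine chart of $\mathbb P^2$, of points off $E_4$. The quadratic form $r_p\propto\ell_{p'}\ell_{p''}$ depends antiholomorphically on $p$ and has two distinct linear factors. Choose two fixed lines on which the zeros of $r_p$ are simple and which meet off the conic $\{r_p=0\}$, for $p$ at the center of $\Omega$. For $p$ nearby the zeros on these lines depend antiholomorphically on $p$, and joining corresponding ones gives the two components of the conic. So after shrinking $\Omega$ the factors can be chosen antiholomorphic in $p$, and $p'=\tau(p)$, $p''=\tau'(p)$ with $\tau,\tau'$ holomorphic on $\Omega$. By (5), $[h]\circ\tau=[h]=[h]\circ\tau'$. The map $[h]$ is immersive at each $p\in\Omega$, because by Step 2 the functionals $s\mapsto s(p)$ and $s\mapsto D_vs(p)$, $v\in p^\perp$, are independent,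 i.e. $h(p)$ and the $D_vh(p)$ are. Hence $d\tau$, $d\tau'$ are injective, and $\tau,\tau'$ are local biholomorphisms. Shrink $\Omega$ so that they are injective and $\tau(\Omega),\tau'(\Omega)$ lie in affine charts.

**Step 10: $\tau$ and $\tau'$ map lines into lines.** Let $b\notin E_4$ with $b^\perp\cap\Omega\ne\emptyset$, and $\Phi(b)=\{b,b',b''\}$. For $q\in\{b',b''\}$: $\ell_b\mid K_b\propto K_q=\ell_qr_q$ and $q\ne b$, so $\ell_b\mid r_q$. For $z\in b^\perp\cap\Omega$ therefore
$$0=\overline{r(z,q)}=r_z(q)=\mathrm{const}\cdot\langle q,\tau z\rangle\langle q,\tau'z\rangle$$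
with a nonzero constant. The set $b^\perp\cap\Omega$ is connected (a complex affine line intersected with a ball), and $\langle\tau z,q\rangle$, $\langle\tau'z,q\rangle$ are holomorphic there in local lifts; so one of them vanishes identically, i.e. one of $\tau,\tau'$ maps $b^\perp\cap\Omega$ into $q^\perp$. The maps obtained for $q=b'$ and for $q=b''$ differ: otherwise one map would send the curve $b^\perp\cap\Omega$ to the point $b'^\perp\cap b''^\perp$. So both $\tau$ and $\tau'$ map $b^\perp\cap\Omega$ into lines. For $b\in E_4$, approximate $b$ by points off $E_4$; the collinearity of the images of any three collinear points passes to the limit. So every line meeting $\Omega$ is mapped into a line.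

**Step 11: hence $\tau,\tau'$ are projective-linear.** Let $F$ be $\tau$ or $\tau'$ in affine coordinates. Along $t\mapsto x+tv$ the image stays in a line, so $D^2F(v,v)\parallel DF(v)$, and $B(v,v):=(DF)^{-1}D^2F(v,v)$ is parallel to $v$. From $B_1(v,v)v_2=B_2(v,v)v_1$ we get $v_1\mid B_1(v,v)$, so $B(v,v)=2\theta(v)v$ with $\theta$ linear in $v$ and holomorphic in the point. Polarizing,
$$D^2F(v,w)=\theta(v)DF(w)+\theta(w)DF(v).\tag{6}$$
Differentiate (6) along $u$, writing $d\theta_u(v)$ for the derivative of $\theta(v)$ along $u$, and insert (6):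
$$D^3F(u,v,w)=[d\theta_u(v)+\theta(u)\theta(v)]DF(w)+[d\theta_u(w)+\theta(u)\theta(w)]DF(v)+2\theta(v)\theta(w)DF(u).$$
Compare $D^3F(u,v,u)=D^3F(v,u,u)$ for independent $u,v$. The coefficient of $DF(v)$ gives $d\theta_u(u)+\theta(u)^2=2\theta(u)^2$, i.e. $d\theta_u(u)=\theta(u)^2$. The coefficient of $DF(u)$ gives $d\theta_u(v)+3\theta(u)\theta(v)=2d\theta_v(u)+2\theta(u)\theta(v)$, i.e. $d\theta_u(v)-2d\theta_v(u)=-\theta(u)\theta(v)$. The first identity polarizes to $d\theta_u(v)+d\theta_v(u)=2\theta(u)\theta(v)$. Solving the two linear equations, $d\theta_u(v)=\theta(u)\theta(v)$. This is symmetric in $u,v$, so $\theta$ is a closed form on the ball $\Omega$, and there is a nowhere zero holomorphic $\varrho$ with $d\varrho=-\varrho\theta$. Then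
$$D^2\varrho(u,v)=\varrho\theta(u)\theta(v)-\varrho\,d\theta_u(v)=0,$$
$$D^2(\varrho F)(u,v)=D^2\varrho(u,v)F+d\varrho(u)DF(v)+d\varrho(v)DF(u)+\varrho D^2F(u,v)=0 .$$
So $\varrho$ and $\varrho F$ are affine, and $F$ is a quotient of affine maps.

**Step 12: a group of order $3$.** The purpose is to globalize. By Step 11, $\tau=[T]$, $\tau'=[T']$ on $\Omega$ with $3\times3$ matrices $T,T'$, invertible since $\tau,\tau'$ are local biholomorphisms, and $[h]\circ T=[h]=[h]\circ T'$ as rational maps. The maps $1,[T],[T']$ are distinct, so for generic $p$ the points $p,Tp,T'p$ are three distinct elements of $\Phi(p)$, and $\Phi(p)=\{p,Tp,T'p\}$ by (5). Any composition $[W]$ of $[T],[T']$ satisfies $[h]\circ W=[h]$, so $Wp\in\{p,Tp,T'p\}$ for generic $p$; by irreducibility of $\mathbb P^2$, $[W]\in\{1,[T],[T']\}$. So $\{1,[T],[T']\}\subset PGL_3$ is finite and closed under composition, hence a group of order $3$. Normalize $T$ so that $T^3=1$; then $[T']=[T^2]$, and for generic $p$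
$$K(z,p)=c(p)\,\langle z,p\rangle\langle z,Tp\rangle\langle z,T^2p\rangle,\qquad c(p)\ne0 .$$

**Step 13: $c$ is constant.** We have $\overline{c(p)}=K(p,z)/\prod_{i=0}^2\langle T^ip,z\rangle$, which is rational in $p$ and independent of $z$. Its reduced denominator divides $\prod_i\langle T^ip,z\rangle$ for every generic $z$. For two generic $z$ these products of linear forms in $p$ are coprime, so the denominator is constant and $\bar c$ is a polynomial. Numerator and denominator both have degree $3$ in $p$, so $\bar c$ is homogeneous of degree $0$, i.e. $c$ is a nonzero constant.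

**Step 14: the contradiction with positivity.** For generic $p$ the vectors $p,Tp,T^2p$ are independent by Step 8, so the minimal polynomial of $T$ is $X^3-1$, and $T$ has eigenvalues $1,\omega,\omega^2$ with $\omega=e^{2\pi i/3}$. The symmetry $K(z,p)=\overline{K(p,z)}$ gives, after cancelling $\langle z,p\rangle$,
$$c\,\langle z,Tp\rangle\langle z,T^2p\rangle=\bar c\,\langle z,T^*p\rangle\langle z,T^{*2}p\rangle .$$
All four factors are irreducible in $\mathbb C[z,\bar p]$, so $T\in\mathbb CT^*$ or $T\in\mathbb CT^{*2}$. In both cases $T$ commutes with $T^*$, so $T$ is diagonal in an orthonormal basis. In that basis, ordered by the eigenvalues $1,\omega,\omega^2$, and with $X_k=z_k\bar p_k$,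
$$K=c\prod_{i=0}^2\big(X_1+\omega^{-i}X_2+\omega^{-2i}X_3\big)=c\,(X_1^3+X_2^3+X_3^3-3X_1X_2X_3).$$
The coefficient matrix is diagonal with entries $c$ and $-3c$, $c\ne0$: not PSD. But $K$ is PSD, a contradiction. $\square$

## 10. Growth numbers of a non-PSD $r$ add up to at least $T(n)$

**Proposition 10.1.** If $r$ is non-PSD, then $N\ge T(n)$.

*Proof.* Suppose $r$ is non-PSD and $N<T(n)$. By Lemma 7.2(a), $c_n\le s$. By Lemma 8.3 and Proposition 9.1, $c_2\ge3$. Let
$$J=\max\{j:c_j\ge j\}.$$
Since $c_2\ge3$ and $c_n\le s<n$, $2\le J\le n-1$.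

**Step 1: the shape of the sequence $c_j$.** We collect what the drop rule says on both sides of $J$.

(F1) *$c_j\ge j$ for $j\le J$. For $j>J$: $c_j\le j-1$ and the $c_j$ are nonincreasing; $c_{J+1}\le J$; and $c_{j+1}=|M'_{j+1}|$ for $J<j<n$.* Indeed, if $c_j\le j-1$ with $2\le j<J$, then Lemma 7.2(b) would give $c_J\le j-1<J$. For $j>J$ the bound is the definition of $J$, and Lemma 7.2(b), starting at $J+1$, gives the rest.

(F2) *If $J<j<n$ and $c_j\le s+2$, then $c_{j+1}\le c_j-1$.* Here $j\ge3$ and $c_j\le j$, so this is Proposition 8.2 together with (F1).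

(F3) *If $3\le j\le s+2$, $j<n$ and $c_j=j$, then $J=j$ and $c_{j+1}\le j-1$.* By Proposition 8.2, $|M'_{j+1}|\le j-1$. If $M_{j+1}$ had an element involving $x_a$ with $a\ge j$, then by Lemma 4.2(a) the $j$ monomials $x_1^{d-2}x_b$, $b\le j$, would lie in $M'_{j+1}$, a contradiction. So $M_{j+1}=M'_{j+1}$ and $c_{j+1}\le j-1$. By Lemma 7.2(b), applied at $j+1$, $c_i<i$ for all $i>j$, so $J=j$.

(F4) *$c_j\ge j+1$ for $2\le j\le\min(J-1,s+2)$. Hence for $1\le t\le\min(J-1,s+2)$*
$$R(t)\ge1+\sum_{j=2}^t(j+1)=\frac{t^2+3t-2}2 .$$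
For $j=2$ this is $c_2\ge3$; for $j\ge3$, $c_j\ge j$ by (F1), and $c_j=j$ would give $J=j$ by (F3).

**Step 2: the case $J\ge s+3$.** Here early growth is fast, and we bound $N$ from below. Let $t$ be the number of $j>J$ with $c_j\le s+2$. As the $c_j$ are nonincreasing after $J$, these are the last $t$ indices. We have $t\ge1$ since $c_n\le s$, and $t\le s+2$ because by (F2) these $t$ numbers strictly decrease from at most $s+2$ to $c_n\ge1$. For $s+3\le j\le n-t$ we have $c_j\ge s+3$: for $j\le J$ by (F1), for $j>J$ by the choice of $t$. Also $n-t\ge J\ge s+3$. By Lemma 7.1, and (F4) for $R(s+2)$ and $R(t)$,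
$$N\ge R(n-t)+R(t)\ge\frac{s^2+7s+8}2+(n-t-s-2)(s+3)+\frac{t^2+3t-2}2 .$$
Subtract $T(n)=(s+1)n-\frac{s(s+1)}2$. The coefficient of $n$ is $2$, the terms in $t$ are $\frac{t^2-(2s+3)t}2$, and the constants are $\frac{s^2+7s+8}2-(s+2)(s+3)-1+\frac{s^2+s}2=-(s+3)$. So
$$N-T(n)\ge2n-(s+3)+\frac{t^2-(2s+3)t}2 .\tag{7}$$
For integers $t$ we have $(t-s-1)(t-s-2)\ge0$, i.e. $t^2-(2s+3)t\ge-(s+1)(s+2)$, and $2n\ge s^2+s+4$ by (1). Hence
$$N-T(n)\ge s^2+1-\frac{(s+1)(s+2)}2=\frac{s^2-3s}2,$$
which is $\ge0$ for $s\ge3$, a contradiction. For $s=1$, (1) gives $n\le4$, but $n\ge J+t\ge5$, impossible. For $s=2$, (1) gives $n\le7$, and $n\ge J+t\ge5+t$; so $(n,t)$ is $(6,1)$, $(7,1)$ or $(7,2)$, and (7) gives $N-T(n)\ge4,6,4$ respectively, a contradiction.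

**Step 3: the case $J\le s+2$: reduction to finitely many $n$.** Let $i=n-J\ge1$. All $c_j$ with $j>J$ are $\le J\le s+2$, so by (F2) they strictly decrease. There are $i$ of them and $c_n\ge1$, so $c_{J+1}\ge i$, and $i\le J$ by (F1). If $c_J=J$ (then $J\ge3$, as $c_2\ge3$), (F3) gives $c_{J+1}\le J-1$, so $i\le J-1$. Therefore
$$\tfrac{s(s+1)}2+2\le n=J+i\le2J\le2s+4,$$
so $s^2-3s-4\le0$ and $s\le4$. With (1), $n\in\{3,4\}$ for $s=1$, $\{5,6,7\}$ for $s=2$, $\{8,9,10\}$ for $s=3$, $\{12\}$ for $s=4$.

**Step 4: two lower bounds for $N$.** By Lemma 7.1, $N\ge R(J)+R(i)$, and (F4) gives $R(J-1)\ge\frac{J^2+J-4}2$. We use $J^2+i^2=\frac{n^2+(J-i)^2}2$.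

($\beta$) If $c_J\ge J+1$, then $R(J)\ge\frac{J^2+3J-2}2$. Since $i\le J$, also $R(i)\ge\frac{i^2+3i-2}2$, by (F4) if $i\le J-1$ and by the bound just found if $i=J$. So
$$N\ge\frac{J^2+i^2+3n-4}2=\frac{n^2+(J-i)^2}4+\frac{3n}2-2 .$$

($\alpha$) If $c_J=J$, then $i\le J-1$ and $R(J)\ge\frac{J^2+3J-4}2$, so
$$N\ge\frac{J^2+i^2+3n-6}2=\frac{n^2+(J-i)^2}4+\frac{3n}2-3 .$$

**Step 5: the remaining values of $n$.** We check that each contradicts $N<T(n)$.

*$n$ even.* $J-i$ has the parity of $n$, so in ($\alpha$) $J-i\ge2$. In both cases $N\ge\frac{n^2}4+\frac{3n}2-2$, which is $8,16,26,38,52$ for $n=4,6,8,10,12$, while $T(n)=7,15,26,34,50$.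

*$n=7,9$.* Now $(J-i)^2\ge1$, so $N\ge\frac{n^2+1}4+\frac{3n}2-3=20,31$, while $T(n)=18,30$.

*$n=5$*, $T(5)=12$. In ($\beta$), $N\ge\frac{26}4+\frac{15}2-2=12$. In ($\alpha$), $J\le s+2=4$ and $i\le J-1$ leave two possibilities. If $J=4$, $i=1$, then $N\ge\frac{34}4+\frac{15}2-3=13$. If $J=3$, $i=2$, then $c_4\le2$ by (F3) and $c_5\le1$ by (F2), so $c_4+c_5\le3$; but $R(5)\ge R(3)+R(2)$ gives $c_4+c_5\ge R(2)=1+c_2\ge4$, a contradiction.

*$n=3$*, $T(3)=5$. Here $J=2$, $i=1$, $c_2\ge3$, and ($\beta$) gives $N\ge\frac{10}4+\frac92-2=5$.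

In every case we have a contradiction, so $N\ge T(n)$. $\square$

Together with Proposition 4.3 this proves **Theorem A**. It also proves **Theorem B.1**: a non-PSD $r$ has $\rho\ge T(n)$ by Proposition 10.1, and if $\rho<T(n)$, then $r$ is a squared norm, whose rank $k$ satisfies $1\le k\le k_0$ by Proposition 4.3.

## 11. Gaps inside the bands, and extremal examples

**Proof of Theorem B.2.** Let $r$ be a squared norm of rank $k\le n$, bihomogeneous by Lemma 3.1. The purpose is to see which losses between $0$ and $\frac{k(k-1)}2$ are possible. We have $\rho=\dim VL\le nk$, and $\rho\ge nk-\sum_{\gamma\in G(V)}(\max\gamma-1)$ by Lemma 4.2(c). Let $k\ge3$. If $G(V)\ne\{x_1^{d-2}x_b:b\le k\}$, Lemma 4.2(d) gives $\rho\ge nk-\frac{(k-1)(k-2)}2-1$. Otherwise $R_V(2)=2$, so $V=\varphi\Lambda$ with $\Lambda\subset L$ by Lemma 5.2, and $\rho=\dim\Lambda L$. Choosing coordinates with $\Lambda=\mathrm{span}(x_1,\dots,x_k)$, the space $\Lambda L$ is spanned by the distinct monomials $x_ix_j$ with $i\le k$, and there are $nk-\frac{k(k-1)}2$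 of them. For $k=1$, $\rho=n$. For $k=2$, Lemma 4.2(c) gives $2n-1\le\rho\le2n$. $\square$

**Proof of Theorem B.3.** All examples are polynomials in the $|z_j|^2$, so ranks are numbers of monomials.

*The value $nk-\frac{k(k-1)}2$, $1\le k\le n$.* Take $r=\sum_{j\le k}|z_j|^2$: the products are the $z_iz_j$ with $i\le k$. For $k=k_0+1\le n-1$ the value is $T(n)$.

*The value $nk$, $1\le k\le n$.* Take $r=\sum_{j=1}^k|z_1^{2j}z_2^{2k-2j}|^2$. Two different monomials in this list differ by a factor $(z_1/z_2)^{2l}$ with $l\ne0$, which is never of the form $z_{i'}/z_i$. So all $nk$ products with the variables are distinct.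

*The value $nk-\frac{(k-1)(k-2)}2-1$, $3\le k\le n$.* Let $G=\{z_1z_b\ (b\le k-1),\ z_2^2\}$, a strongly stable set as $k-1\ge2$, and $r=\sum_{\gamma\in G}|\gamma|^2$. If $c<a=\max\gamma$, then $z_c\gamma=z_a\cdot(z_c\gamma/z_a)$ with $z_c\gamma/z_a\in G$ of max $\le a$. So every product of a variable with an element of $G$ can be written as $z_c\gamma$ with $\gamma\in G$, $c\ge\max\gamma$, and such a representation is unique, because $z_c$ is the last variable. Hence
$$\rho=nk-\sum_{\gamma\in G}(\max\gamma-1)=nk-\frac{(k-1)(k-2)}2-1 .$$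

*A non-PSD $r$ with $\rho=\frac{(n-1)(n+2)}2$.* Let $x=|z_1|^2$, $y=|z_2|^2$, $u_j=|z_{j+2}|^2$, $u=\sum_{j\le n-2}u_j$, and $r=x^2-xy+y^2+xu$. The coefficient of $|z_1z_2|^2$ is $-1$, so $r$ is not a squared norm. Since $(x+y)(x^2-xy+y^2)=x^3+y^3$ and $u(x^2-xy+y^2)+xu(x+y)=u(2x^2+y^2)$,
$$r\|z\|^2=x^3+y^3+u(2x^2+y^2)+u^2x,$$
a squared norm. Counting monomials, its rank is $2+2(n-2)+\frac{(n-2)(n-1)}2=\frac{(n-1)(n+2)}2$, which equals $5=T(3)$ for $n=3$. $\square$
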